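\title{Second symbolic powers of Stanley--Reisner ideals of spheres: diameter two does not imply Cohen--Macaulay}

\begin{abstract}
Let $\Delta$ be a simplicial complex that is Gorenstein over every field, and suppose that every link of dimension at least one has a $1$-skeleton of diameter at most two. We answer the question whether the quotient by the second symbolic power of the Stanley--Reisner ideal of $\Delta$ must be Cohen--Macaulay. The answer is yes if $\dim\Delta\le 2$ and no in every dimension $\ge 3$. An explicit counterexample is a triangulated $3$-sphere with $10$ vertices and $26$ facets, and among triangulated spheres the difference between dimension and depth is unbounded. The counterexamples are built from Bier spheres.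
\end{abstract}

\section{Introduction}

Let $\Delta$ be a simplicial complex on the vertex set $[n]=\{1,\dots,n\}$, let $k$ be a field, $S=k[x_1,\dots,x_n]$ and $\mathfrak m=(x_1,\dots,x_n)$. The \emph{Stanley--Reisner ideal} $I_\Delta\subset S$ is generated by the squarefree monomials $x_{i_1}\cdots x_{i_r}$ with $\{i_1,\dots,i_r\}\notin\Delta$. It is the intersection of the primes $P_F=(x_i: i\notin F)$, where $F$ runs over the facets (maximal faces) of $\Delta$, and its \emph{second symbolic power} is
\[
I_\Delta^{(2)}=\bigcap_{F\text{ facet of }\Delta}P_F^2 .
\]
Thus $I_\Delta$ consists of the polynomials that vanish on the coordinate subspaces attached to the facets, and $I_\Delta^{(2)}$ of those that vanish to order two along each of them. The two ideals have the same radical, so $\dim S/I_\Delta^{(2)}=\dim S/I_\Delta=\dim\Delta+1$.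

For a face $F$ let $\operatorname{link}_\Delta F=\{G\in\Delta: G\cap F=\emptyset,\ G\cup F\in\Delta\}$. For a complex $\Gamma$ let $\Gamma^{(1)}$ be its $1$-skeleton, viewed as a graph, and let $\operatorname{diam}\Gamma^{(1)}$ be the largest graph distance between two vertices ($\infty$ if the graph is disconnected). Consider two conditions on $\Delta$.
\begin{itemize}
\item[(G)] $S/I_\Delta$ is a Gorenstein ring for every field $k$.
\item[(D)] $\operatorname{diam}(\operatorname{link}_\Delta F)^{(1)}\le2$ for every face $F\in\Delta$ with $\dim\operatorname{link}_\Delta F\ge1$.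
\end{itemize}
It is known that (D) is equivalent to Serre's condition $(S_2)$ for $S/I_\Delta^{(2)}$, that is, to $\operatorname{depth}R_{\mathfrak p}\ge\min\{2,\dim R_{\mathfrak p}\}$ for all primes $\mathfrak p$ of $R=S/I_\Delta^{(2)}$; we do not use this. The following question comes from the paper of Rinaldo, Terai and Yoshida \cite{RTY}.

\medskip
\noindent\textbf{Question.} \emph{Do \textup{(G)} and \textup{(D)} imply that $S/I_\Delta^{(2)}$ is Cohen--Macaulay for every field $k$?}
\medskip

The question has a topological form. The local cohomology of $S/I_\Delta^{(2)}$ is the cohomology of certain subcomplexes $L_V$ of the links $L$ of $\Delta$; for two vertices $u,v$ of $L$, the complex $L_{\{u,v\}}$ is the union of the stars of $u$ and $v$ (Lemma~\ref{lem:loc}). Cohen--Macaulayness asks that $\widetilde H^j(L_V)=0$ for all $j<\dim L$. Condition (D) says that the union of two stars is connected, which is the case $j=0$, so (D) is necessary (Proposition~\ref{prop:nec}). Under (G) the links are homology spheres up to cone points, and there is good reason to guess that (D) is also sufficient. If $L$ is a polygon, connectedness is all that is asked.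 If $L$ is a $2$-sphere, (D) forces every vertex to have at most five neighbors and the graph to have diameter two, and this does kill $\widetilde H^1$. The pattern breaks in the next dimension.

\begin{theorem}\label{thm:A}
In the polynomial ring in ten variables $x_i,y_i$ $(0\le i\le4)$ let
\[
I=(x_iy_i\ (0\le i\le 4),\ x_1x_4,\ x_2x_3,\ x_0x_1x_2,\ x_0x_3x_4,\ y_1y_3,\ y_2y_4,\ y_0y_1y_2,\ y_0y_3y_4),
\]
and let $\Delta$ be the complex with $I=I_\Delta$. Then $\Delta$ is a triangulation of $S^3$ with $10$ vertices and $26$ facets. It satisfies \textup{(G)} and \textup{(D)}, and $H^3_{\mathfrak m}(S/I_\Delta^{(2)})\neq0$ for every field, while $\dim S/I_\Delta^{(2)}=4$. Hence $S/I_\Delta^{(2)}$ is not Cohen--Macaulay over any field.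
\end{theorem}

\begin{theorem}\label{thm:B}
If $\dim\Delta\le2$, then \textup{(G)} and \textup{(D)} imply that $S/I_\Delta^{(2)}$ is Cohen--Macaulay over every field.
\end{theorem}

\begin{theorem}\label{thm:C}
For all $r\ge1$ and $D\ge4r-1$ there is a triangulated $D$-sphere $\Delta$ that satisfies \textup{(G)} and \textup{(D)} and has $\operatorname{depth}S/I_\Delta^{(2)}\le\dim S/I_\Delta^{(2)}-r$ over every field. In particular, counterexamples to the Question exist in every dimension $D\ge3$.
\end{theorem}

The idea is to look at what two stars do \emph{not} cover. Suppose that in a triangulated $d$-sphere exactly two facets contain neither $u$ nor $v$, and that these two facets are disjoint. Then the union of the two stars is a sphere with two holes, and its cohomology in degree $d-1$ is nonzero. For $d=1$ this happens in the hexagon, and the class in degree $0$ is the one that (D) forbids. For larger $d$ the class lies in a degree that (D) does not see directly, and the task is to produce two holes without creating two vertices at distance three in some link. Bier spheres suit this task, because their links are again Bier spheres and their diameter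 can be read off from a forbidden minor (Section~\ref{sec:bier}). Section~\ref{sec:A} finds the $3$-sphere, Section~\ref{sec:C} replaces the two holes by a configuration with the homology of $S^{r-1}$, and Section~\ref{sec:B} shows that dimension two leaves no room.

\section{Local cohomology of the second symbolic power}\label{sec:loc}

\subsection*{Conventions}
A complex on a finite ground set is a family of subsets closed under taking subsets; for links and for the auxiliary complexes $K$ below, elements of the ground set need not be vertices. We write $013$ for $\{0,1,3\}$, and $A\cup i$, $A\setminus i$ for $A\cup\{i\}$, $A\setminus\{i\}$. The full simplex on $V$ is $2^V$ and $\partial 2^V=2^V\setminus\{V\}$. The \emph{star} $\operatorname{st}_\Gamma F=\{G: G\cup F\in\Gamma\}$ is generated by the facets that contain $F$. The \emph{join} $\Gamma_1*\Gamma_2$ of complexes on disjoint sets has the faces $F_1\cup F_2$ with $F_s\in\Gamma_s$.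

Homology and cohomology are reduced, with coefficients in the field $k$, so $\widetilde H_j$ and $\widetilde H^j$ have the same dimension. The complex $\{\emptyset\}$ has dimension $-1$ and $\widetilde H_{-1}=k$, and counts as the sphere $S^{-1}$; the void complex, with no faces, has no homology. A complex is \emph{acyclic} if all $\widetilde H_j$ vanish. A \emph{cone}, a complex whose facets all contain a common vertex, is acyclic; stars of nonempty faces are cones. If $\Gamma_1,\Gamma_2$ are nonvoid acyclic subcomplexes of a complex, the Mayer--Vietoris sequence gives
\begin{equation}\label{eq:MV}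
\widetilde H_j(\Gamma_1\cup\Gamma_2)\cong\widetilde H_{j-1}(\Gamma_1\cap\Gamma_2)\qquad\text{for all }j.
\end{equation}

\subsection*{Gorenstein complexes}
A complex $\Gamma$ is \emph{Gorenstein$^*$ over $k$} if for every $F\in\Gamma$ the group $\widetilde H_i(\operatorname{link}_\Gamma F)$ is $k$ for $i=\dim\operatorname{link}_\Gamma F$ and $0$ otherwise. We use the following standard facts \cite[\S II.5]{Stanley}: the ring $S/I_\Delta$ is Gorenstein if and only if $\Delta=\sigma*\Gamma$ with $\sigma$ a simplex (possibly $\{\emptyset\}$) and $\Gamma$ Gorenstein$^*$ over $k$; and triangulated spheres are Gorenstein$^*$ over every field. So every triangulated sphere satisfies (G).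

Since $\operatorname{link}_{\operatorname{link}G}F=\operatorname{link}(F\cup G)$, links inherit both the Gorenstein$^*$ property and (D). A Gorenstein$^*$ complex $\Gamma$ is pure (all facets have the same size). This is clear for $\dim\Gamma\le0$. For $\dim\Gamma\ge1$, vertex links are pure by induction, so all facets through one vertex have the same size; adjacent vertices lie in a common facet; and $\Gamma$ is connected. In dimension $0$, $\Gamma$ is two points. Hence in general every face of codimension one lies in exactly two facets, and in dimension $1$, $\Gamma$ is a connected graph with all degrees two, a cycle.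

\subsection*{The graded pieces}
For a finitely generated $\mathbb Z^n$-graded $S$-module $R$, the local cohomology $H^\bullet_{\mathfrak m}(R)$ is the cohomology of the \v{C}ech complex $C^i=\bigoplus_{|G|=i}R_{x_G}$, where $G\subseteq[n]$ and $x_G=\prod_{g\in G}x_g$; the component $R_{x_G}\to R_{x_{G\cup j}}$ of the differential is the localization map times $(-1)^{|\{g\in G:\,g<j\}|}$. The depth of $R$ is the least $i$ with $H^i_{\mathfrak m}(R)\ne0$, and $R$ is Cohen--Macaulay if and only if $H^i_{\mathfrak m}(R)=0$ for all $i<\dim R$.

For a complex $\Gamma$ and a finite set $V$, let $\Gamma_V$ be the subcomplex generated by the facets $F$ of $\Gamma$ with $|V\setminus F|\le1$. If $V=\{u,v\}$ consists of two vertices, then $\Gamma_V=\operatorname{st}u\cup\operatorname{st}v$.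

\begin{lemma}\label{lem:loc}
Let $J=I_\Delta^{(2)}$, $a\in\mathbb Z^n$ and $G_a=\{i:a_i<0\}$. Let $\Delta_a$ be the complex generated by the facets $F\supseteq G_a$ of $\Delta$ with $\sum_{i\notin F}a_i\le1$. Then
\[
H^i_{\mathfrak m}(S/J)_a\cong\widetilde H^{\,i-|G_a|-1}(\operatorname{link}_{\Delta_a}G_a),
\]
which is zero if there is no such $F$. In particular, if $G\in\Delta$, $V\cap G=\emptyset$ and $a=\sum_{i\in V}e_i-\sum_{i\in G}e_i$, then
\[
H^i_{\mathfrak m}(S/J)_a\cong\widetilde H^{\,i-|G|-1}\big((\operatorname{link}_\Delta G)_V\big).
\]
\end{lemma}

\begin{proof}
The degree-$a$ part of $S_{x_G}$ is $kx^a$ if $G\supseteq G_a$ and $0$ otherwise. Localization commutes with finite intersections, and $P_FS_{x_G}$ is the unit ideal unless $G\subseteq F$, so $JS_{x_G}=\bigcap_{F\supseteq G}P_F^2S_{x_G}$. For $G_a\subseteq G\subseteq F$, the variables that generate $P_F$ are not inverted and occur in $x^a$ with exponents $a_i\ge0$; hence $x^a\notin P_F^2S_{x_G}$ if and only if $\sum_{i\notin F}a_i\le1$. So $((S/J)_{x_G})_a$ is $k$, spanned by $x^a$, when $G_a\subseteq G\in\Delta_a$, and is $0$ otherwise. The sets $G\setminus G_a$ that occur are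 the faces of $\operatorname{link}_{\Delta_a}G_a$. Number the variables so that the elements of $G_a$ come last. Then the sign of the component $G\to G\cup j$ counts only elements of $G\setminus G_a$, and $C^\bullet_a$ is the augmented oriented cochain complex of $\operatorname{link}_{\Delta_a}G_a$, with a face of dimension $i-|G_a|-1$ placed in degree $i$.

For the special $a$ we have $G_a=G$ and $\sum_{i\notin F}a_i=|V\setminus F|=|V\setminus(F\setminus G)|$ for $F\supseteq G$. The facets of $\operatorname{link}_\Delta G$ are the sets $F\setminus G$, so $\operatorname{link}_{\Delta_a}G=(\operatorname{link}_\Delta G)_V$.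
\end{proof}

\begin{example}\label{ex:hex}
Let $\Delta$ be the hexagon with edges $12,23,34,45,56,61$ and let $a=e_1+e_4$. The monomial $x_1x_4$ survives in $(S/J)_{x_G}$ for $G=\emptyset$, for the six vertices and for the edges $61,12,34,45$. It dies for $G=23$ and $G=56$, because $x_1x_4\in P_{23}^2\cap P_{56}^2$. So $C_a^\bullet$ is $k\to k^6\to k^4$, the cochain complex of the two paths $6,1,2$ and $3,4,5$. The cochain that equals $x_1x_4$ at the vertices $6,1,2$ and $0$ at $3,4,5$ is a cocycle and does not come from $C^0_a$. Thus $H^1_{\mathfrak m}(S/J)\neq0$, while $\dim S/J=2$.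
\end{example}

The example can be read in two ways: the two stars do not meet, or the two stars leave two separate holes. The first reading shows that (D) is necessary; the second will give the counterexample.

\begin{proposition}\label{prop:nec}
If $S/I_\Delta^{(2)}$ is Cohen--Macaulay over some field, then $\Delta$ satisfies \textup{(D)}.
\end{proposition}

\begin{proof}
Let $L=\operatorname{link}_\Delta G$ have dimension $\ge1$ and vertices $u,v$ at distance $\ge3$. Then $\operatorname{st}_Lu$ and $\operatorname{st}_Lv$ have no common vertex, so $\widetilde H^0(L_{\{u,v\}})\neq0$ and $H^{|G|+1}_{\mathfrak m}(S/I_\Delta^{(2)})\neq0$ by Lemma~\ref{lem:loc}. But $|G|+1<|G|+\dim L+1\le\dim\Delta+1$.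
\end{proof}

\begin{lemma}[Two holes]\label{lem:holes}
Let $\Delta$ be a triangulated $d$-sphere, $d\ge1$, and let $u,v$ be vertices. Suppose that exactly two facets $F_1,F_2$ contain neither $u$ nor $v$, and that $|F_1\cap F_2|<d$. Then $H^d_{\mathfrak m}(S/I_\Delta^{(2)})_{e_u+e_v}\neq0$ for every field.
\end{lemma}

\begin{proof}
Let $V=\{u,v\}$. A face of $F_1$ with $d$ vertices lies in exactly one other facet, which is not $F_2$ and therefore belongs to $\Delta_V$. The same holds for $F_2$. So $\Delta_V=\Delta\setminus\{F_1,F_2\}$, and the relative chain complex of $(\Delta,\Delta_V)$ is $k^2$ in degree $d$. The exact sequence $\widetilde H_d(\Delta)=k\to k^2\to\widetilde H_{d-1}(\Delta_V)$ gives $\widetilde H_{d-1}(\Delta_V)\ne0$. Apply Lemma~\ref{lem:loc} with $G=\emptyset$.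
\end{proof}

To prove Cohen--Macaulayness one has to treat all degrees $a$. Most of them give cones, and a finite list remains. A \emph{minimal nonface} of $L$ is a set $V\notin L$ all of whose proper subsets are in $L$.

\begin{lemma}\label{lem:crit}
Let $\Gamma$ be Gorenstein$^*$ over $k$. Then $S/I_\Gamma^{(2)}$ is Cohen--Macaulay over $k$ if and only if $\widetilde H_j(L_V)=0$ for all $j<\dim L$, for every link $L=\operatorname{link}_\Gamma G$ and every $V$ with $|V|\ge2$ that is a face or a minimal nonface of $L$.
\end{lemma}

\begin{proof}
Let $d=\dim\Gamma+1$. By purity $\dim\operatorname{link}_\Gamma G=d-|G|-1$, so by Lemma~\ref{lem:loc} Cohen--Macaulayness means that $\widetilde H_j(\operatorname{link}_{\Gamma_a}G_a)=0$ for all $a$ with $G_a\in\Gamma$ and all $j<\dim\operatorname{link}_\Gamma G_a$. If some $a_i\ge2$, every facet of $\Gamma_a$ contains $i$, and $i\notin G_a$, so the link is a cone or void. If all $a_i\le1$, the link is $L_V$ with $L=\operatorname{link}_\Gamma G_a$ and $V=\{i:a_i=1\}$, since the negative entries of $a$ enter only through $G_a$. If $|V|\le1$, then $L_V=L$, and the vanishing holds because $\Gamma$ is Gorenstein$^*$.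 Let $|V|\ge2$, $V\notin L$, and $W=\{v\in V:V\setminus v\in L\}$. The facets of $L_V$ are the facets of $L$ that contain $V\setminus v$ for some $v\in W$. If $W\neq V$, all of them contain every element of $V\setminus W$, so $L_V$ is a cone or void. If $W=V$, then $V$ is a minimal nonface.
\end{proof}

\section{Bier spheres}\label{sec:bier}

Condition (D) concerns all links at once, so we want a family of spheres that is closed under taking links and in which adjacency is easy to decide. Let $E$ be a finite set, $E'=\{i':i\in E\}$ a disjoint copy, and $K$ a complex on the ground set $E$ with $\emptyset\in K$ and $E\notin K$. The \emph{Bier complex} $B(K)$ on $E\sqcup E'$ has the faces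
\[
A\sqcup B'\qquad\text{with }A\cap B=\emptyset,\quad A\in K,\quad E\setminus B\notin K .
\]
With $C=E\setminus B$, faces correspond to pairs $A\subseteq C$ with $A\in K$ and $C\notin K$. For such a pair the \emph{minor}
\[
K_{A,C}=\{P\subseteq C\setminus A: A\cup P\in K\}
\]
is a complex on the ground set $C\setminus A$; it is the part of $\operatorname{link}_KA$ that lives on $C\setminus A$, it contains $\emptyset$, and it does not contain $C\setminus A$. Part (a) of the next lemma is Bier's theorem; see also \cite{deL}.

\begin{lemma}\label{lem:bier}
\textup{(a)} $B(K)$ is a triangulated sphere of dimension $|E|-2$. Its facets are the sets $A\sqcup(E\setminus(A\cup j))'$ with $j\notin A$, $A\in K$ and $A\cup j\notin K$.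

\textup{(b)} The link in $B(K)$ of the face given by $(A,C)$ is $B(K_{A,C})$, of dimension $|C\setminus A|-2$.
\end{lemma}

\begin{proof}
(a) Subdivide each simplex $A\sqcup B'$ as the join of the barycentric subdivisions of $A$ and of $B'$; these subdivisions agree on common faces. The vertices of the subdivision are the nonempty $A\in K$ and the nonempty $B$ with $E\setminus B\notin K$, and its simplices are the pairs of chains $A_1\subset\dots\subset A_p$, $B_1\subset\dots\subset B_q$ of such sets with $A_p\cap B_q=\emptyset$. Send $A$ to $A$ and $B$ to $E\setminus B$. This is a bijection onto the proper nonempty subsets of $E$: the sets $A$ give those in $K$, the sets $B$ those not in $K$. Simplices go to chains $A_1\subset\dots\subset A_p\subset E\setminus B_q\subset\dots\subset E\setminus B_1$. Every chain of proper nonempty subsets has this form, because its members in $K$ form an initial segment. So the subdivision is the barycentric subdivision of $\partial 2^E\cong S^{|E|-2}$. The facets are the faces with $|E|-1$ vertices, that is, the pairs $(A,C)$ with $|C\setminus A|=1$.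

(b) Let $B=E\setminus C$. A set $A_1\sqcup B_1'$ is in the link if and only if $A_1,B_1$ are disjoint subsets of $E\setminus(A\cup B)=C\setminus A$, $A\cup A_1\in K$, and $E\setminus(B\cup B_1)=A\cup((C\setminus A)\setminus B_1)\notin K$. The last two conditions say $A_1\in K_{A,C}$ and $(C\setminus A)\setminus B_1\notin K_{A,C}$.
\end{proof}

Call a complex $N$ on a ground set $D$ \emph{bad} if $|D|\ge3$ and, for some \emph{special} element $i\in D$,
\[
N=\{\emptyset,\{i\}\}\cup\{\text{proper subsets of }D\setminus i\}.
\]
In a bad complex every element of $D$ is a vertex, the vertex $i$ is isolated, and if $|D|=3$ there is no edge at all. Call $K$ \emph{good} if none of its minors $K_{A,C}$ is bad. The bad complex on $\{0,1,2\}$ is three points, and its Bier sphere is the hexagon $0,1',2,0',1,2'$.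

\begin{lemma}\label{lem:good}
$B(K)$ satisfies \textup{(D)} if and only if $K$ is good.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:bier}(b), the links of dimension $\ge1$ are the Bier spheres of minors on at least three elements. So it suffices to show for $|E|\ge3$ that $\operatorname{diam}B(K)^{(1)}\le2$ if and only if $K$ is not bad. Note that $i$ is a vertex of $B(K)$ if and only if $\{i\}\in K$, and $i'$ is a vertex if and only if $E\setminus i\notin K$. There are four kinds of pairs of vertices.

\emph{Vertices $i,j'$ with $i\ne j$} are adjacent, directly from the definition.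

\emph{Vertices $i\neq j$} are adjacent if $\{i,j\}\in K$. Otherwise pick $\ell\in E\setminus\{i,j\}$. Then $E\setminus\ell\supseteq\{i,j\}$ is not in $K$, so $\ell'$ is a vertex, adjacent to both.

\emph{Vertices $i'\ne j'$} are adjacent if $E\setminus\{i,j\}\notin K$. Otherwise any $\ell\in E\setminus\{i,j\}$ has $\{\ell\}\in K$, so $\ell$ is a vertex adjacent to both.

\emph{Vertices $i,i'$} are never adjacent. A vertex $j\neq i$ is always adjacent to $i'$, and a vertex $j'\neq i'$ is always adjacent to $i$. So a common neighbor is some $j\ne i$ with $\{i,j\}\in K$ or some $j'$, $j\neq i$, with $E\setminus\{i,j\}\notin K$. There is none if and only if $\{i,j\}\notin K$ and $E\setminus\{i,j\}\in K$ for all $j\neq i$. Together with $\{i\}\in K$ and $E\setminus i\notin K$ this says that the only face containing $i$ is $\{i\}$ and that the faces avoiding $i$ are the proper subsets of $E\setminus i$: the complex $K$ is bad with special element $i$.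
\end{proof}

\section{The three-dimensional counterexample}\label{sec:A}

\subsection*{Finding the complex}
Let $0\in E$ and take $u=0$, $v=0'$ in Lemma~\ref{lem:holes}. By Lemma~\ref{lem:bier}(a), the facets of $B(K)$ that contain neither $0$ nor $0'$ are those with $j=0$:
\begin{equation}\label{eq:Q}
A\sqcup((E\setminus0)\setminus A)'\quad\text{for }A\in Q,\qquad Q=\{A\subseteq E\setminus 0: A\in K,\ A\cup0\notin K\}.
\end{equation}
We get two disjoint holes if $Q$ consists of two complementary subsets of $E\setminus0$. So $K$ should be a cone with apex $0$ except for two faces that are not joined to $0$.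

For $E=\{0,1,2\}$ and $Q=\{1,2\}$ (two singletons), $K$ is three points and we recover the hexagon. For $E=\{0,1,2,3\}$ and $Q=\{12,3\}$, the faces $1,2$ are not in $Q$, so $01,02\in K$; an edge $13$ or $23$ would not be in $Q$ and would force $03\in K$. So $K$ has the facets $01,02,12,3$ and is bad with special element $3$.

Now let $E=\{0,1,2,3,4\}$ and $Q=\{12,34\}$. All edges $0i$ are in $K$. A triple in $\{1,2,3,4\}$ contains $12$ or $34$, so it cannot be joined to $0$, and since it is not in $Q$ it is not in $K$. Hence $K$ is determined by the set $T\subseteq\{13,14,23,24\}$ of its remaining edges, each of which spans a triangle with $0$. If $13,14\in T$, then $2,3,4$ are pairwise nonadjacent vertices of $\operatorname{link}_K1$ and $K_{1,1234}$ is bad; by symmetry no two edges of $T$ may share a vertex. If $|T|\le1$, then $\operatorname{link}_K0$, which is the graph on $1,2,3,4$ with edge set $T$, has three pairwise nonadjacent vertices, which again give a bad minor. Up to renumbering only $T=\{13,24\}$ remains (Figure~\ref{fig:K}).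

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\fill[gray!30] (0,0) -- (-1,1) -- (-1,-1) -- cycle;
\fill[gray!30] (0,0) -- (1,1) -- (1,-1) -- cycle;
\draw (-1,1) -- (1,-1);
\draw (1,1) -- (-1,-1);
\draw (-1,1) -- (-1,-1);
\draw (1,1) -- (1,-1);
\draw[very thick] (-1,1) -- (1,1);
\draw[very thick] (-1,-1) -- (1,-1);
\fill (0,0) circle (1.5pt) node[above=2pt] {$0$};
\fill (-1,1) circle (1.5pt) node[above left] {$1$};
\fill (1,1) circle (1.5pt) node[above right] {$2$};
\fill (-1,-1) circle (1.5pt) node[below left] {$3$};
\fill (1,-1) circle (1.5pt) node[below right] {$4$};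
\end{tikzpicture}
\caption{The complex $K$ on $\{0,1,2,3,4\}$ with facets $12,34,013,024$; shaded triangles are faces. The thick edges $12$ and $34$ are the only faces avoiding $0$ that cannot be joined to $0$.}
\label{fig:K}
\end{figure}

\begin{lemma}\label{lem:Kgood}
The complex $K$ on $E=\{0,1,2,3,4\}$ with facets $12,\,34,\,013,\,024$ is good.
\end{lemma}

\begin{proof}
Suppose that $K_{A,C}$ is bad with special element $i$, and let $D=C\setminus A$. Then $D$ is a set of at least three vertices of $\operatorname{link}_KA$; in this link $i$ is adjacent to no other element of $D$; and if $|D|=3$, then $D$ contains no edge of the link.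

If $|A|\ge2$, the link has at most one vertex, since faces have at most three elements and no edge lies in two triangles. If $A=\{0\}$, the link consists of the edges $13$ and $24$; any three of its vertices contain one of these edges, and for $D=\{1,2,3,4\}$ no vertex is isolated. If $A$ is $\{1\},\{2\},\{3\}$ or $\{4\}$, the link is a point and a disjoint edge, namely $2$ and $03$, $1$ and $04$, $4$ and $01$, $3$ and $02$, respectively; so $|D|=3$ and $D$ contains an edge. If $A=\emptyset$, then $0\notin D$, because $0$ is adjacent to all other vertices, and so would be adjacent to the rest of $D$ if $i=0$ and to $i$ if $i\neq 0$. On $1,2,3,4$ the only nonedges are $14$ and $23$, so $i$ is nonadjacent to only one other vertex, while $|D\setminus i|\ge2$. Every case is impossible.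
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $K$ be as in Lemma~\ref{lem:Kgood} and $\Delta=B(K)$, with the variable $x_i$ for $i$ and $y_i$ for $i'$. All ten elements are vertices, since $\{i\}\in K$ and no set of four elements is in $K$. A set $A\sqcup B'$ is a nonface if $A\cap B\neq\emptyset$, or $A\notin K$, or $E\setminus B\in K$. So the minimal nonfaces are the pairs $\{i,i'\}$, the minimal nonfaces of $K$, and the sets $B'$ with $B$ the complement of a facet of $K$. The nonedges of $K$ are $14$ and $23$; the triples containing neither are $012,013,024,034$, of which $012$ and $034$ are nonfaces; and every set of four elements contains $14$ or $23$. So the minimal nonfaces of $K$ are $14,23,012,034$. The complements of the facets $12,34,013,024$ are $034,012,24,13$. Hence $I_\Delta=I$.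

By Lemma~\ref{lem:bier}(a), $\Delta$ is a triangulated $3$-sphere, so (G) holds, and its facets, sorted by $|A|=1,2,2,3$, are
\begin{gather*}
10'2'3',\ 20'1'4',\ 30'1'4',\ 40'2'3',\\
013'4',\ 012'3',\ 023'4',\ 021'4',\ 031'4',\ 031'2',\ 042'3',\ 041'2',\\
123'4',\ 120'4',\ 120'3',\ 341'2',\ 340'2',\ 340'1',\ 130'4',\ 130'2',\ 240'3',\ 240'1',\\
0134',\ 0132',\ 0243',\ 0241',
\end{gather*}
in total $4+8+10+4=26$. Condition (D) holds by Lemmas~\ref{lem:good} and~\ref{lem:Kgood}. The facets that contain neither $0$ nor $0'$ are $123'4'$ and $341'2'$, and they are disjoint. By Lemma~\ref{lem:holes}, $H^3_{\mathfrak m}(S/I_\Delta^{(2)})$ is nonzero in the degree of $x_0y_0$, for every field, and $\dim S/I_\Delta^{(2)}=\dim\Delta+1=4$.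
\end{proof}

\section{Unbounded difference between dimension and depth}\label{sec:C}

Two holes give cohomology one step below the top. To go further down, the uncovered part of the sphere must have homology in higher degrees, and the set $Q$ of \eqref{eq:Q} must be treated as a poset under inclusion.

\subsection*{The poset $Q$ computes the union of two stars}
The \emph{order complex} $O(P)$ of a finite poset $P$ has the chains of $P$ as faces. It is a cone if $P$ has a least element. If $f,g\colon P\to P'$ are order-preserving and $f(x)\le g(x)$ for all $x$, the induced maps $O(P)\to O(P')$ are homotopic. We also recall Alexander duality in the following form. Let $T$ be a triangulation of $S^N$ whose vertex set is split as $U\sqcup U'$, and let $T[U]$ be the subcomplex of faces contained in $U$. The complement of $|T[U']|$ deformation retracts onto $|T[U]|$, and therefore $\widetilde H_q(T[U])\cong\widetilde H^{\,N-q-1}(T[U'])$ for all $q$, where $T[\emptyset]=\{\emptyset\}$.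

\begin{lemma}\label{lem:dual}
Let $0\in E$, $\{0\}\in K$, $E\setminus0\notin K$ and $m=|E|-1\ge2$. Put
\[
Y=\{A\subseteq E\setminus0:A\in K\},\qquad X=\{A\subseteq E\setminus0:A\cup0\in K\},\qquad Q=Y\setminus X .
\]
Then in $B(K)$, for all $j$,
\[
\widetilde H_j(\operatorname{st}0\cup\operatorname{st}0')\cong\widetilde H^{\,m-2-j}(O(Q)).
\]
\end{lemma}

\begin{proof}
By hypothesis $0$ and $0'$ are vertices. They are not adjacent, so $\operatorname{st}0\cap\operatorname{st}0'=M:=\operatorname{link}0\cap\operatorname{link}0'$, and \eqref{eq:MV} gives $\widetilde H_j(\operatorname{st}0\cup\operatorname{st}0')\cong\widetilde H_{j-1}(M)$. A set $A\sqcup B'$ with disjoint $A,B\subseteq E\setminus0$ lies in $\operatorname{link}0$ if and only if $A\cup0\in K$ and $E\setminus B\notin K$, and in $\operatorname{link}0'$ if and only if $A\in K$ and $(E\setminus0)\setminus B\notin K$. So it lies in $M$ if and only if $A\in X$ and $(E\setminus0)\setminus B\notin Y$.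

Subdivide $M$ as in the proof of Lemma~\ref{lem:bier}(a) and send $A$ to $A$ and $B$ to $(E\setminus0)\setminus B$. Since $\emptyset\in X\subseteq Y$ and $E\setminus0\notin Y$, the vertices become the proper nonempty subsets of $E\setminus0$ that lie in $X$ or outside $Y$; call this set $U$. In a chain in $U$ the members of $X$ come first, because $Y$ is closed under taking subsets, so the simplices are all chains in $U$. Thus the subdivision of $M$ is $T[U]$, where $T$ is the barycentric subdivision of $\partial2^{E\setminus0}\cong S^{m-2}$. The remaining vertices of $T$ are the elements of $Q$, and $T[Q]=O(Q)$. Alexander duality with $N=m-2$ and $q=j-1$ finishes the proof.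
\end{proof}

The lemma contains both readings of Example~\ref{ex:hex}. If $Q$ is two incomparable sets, then $\widetilde H^0(O(Q))=k$ and $j=m-2$, one below the dimension $m-1$ of $B(K)$. If $K$ is bad with special element $0$, then $Q$ consists of all proper nonempty subsets, $O(Q)\cong S^{m-2}$ and $j=0$. In general, $\widetilde H^{r-1}(O(Q))\neq0$ gives local cohomology in degree $j+1=m-r$, which is $r$ below $\dim S/I^{(2)}_{B(K)}=m$. So we need good complexes with $\widetilde H^{r-1}(O(Q))\ne0$.

\subsection*{Gluing along the element $0$}
Let $K_1,K_2$ be complexes on $E_1\cup 0$ and $E_2\cup0$, where $E_1,E_2,\{0\}$ are pairwise disjoint, with $\emptyset\in K_s$ and $E_s\cup0\notin K_s$. For $A\subseteq E_1\cup E_2\cup 0$ let $A_s=A\cap(E_s\cup0)$, and define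
\[
K_1\circ K_2=\{A: A_1\in K_1\text{ and }A_2\in K_2\}.
\]
Identify a subset of $E_1\cup E_2$ with the pair of its traces. Then the sets $X,Y$ of $K_1\circ K_2$ are the products $X_1\times X_2$ and $Y_1\times Y_2$ of the sets of $K_1,K_2$, and therefore
\begin{equation}\label{eq:Qprod}
Q=(Q_1\times Y_2)\cup(Y_1\times Q_2).
\end{equation}
A bad complex has an isolated vertex and a large missing face, and neither is compatible with this product structure unless it comes from one factor.

\begin{lemma}\label{lem:glue}
If $K_1$ and $K_2$ are good, then $K=K_1\circ K_2$ is good.
\end{lemma}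

\begin{proof}
Suppose that $N=K_{A,C}$ is bad with special element $i$. Put $D=C\setminus A$ and $D_s=D\cap E_s$. If $P_s\subseteq D_s$ and $P_1,P_2\in N$, then $P_1\cup P_2\in N$, because $(A\cup P_1\cup P_2)_s=(A\cup P_s)_s\in K_s$ for $s=1,2$.

We claim that $D_1$ or $D_2$ is empty. If $i\in E_1$ and $j\in D_2$, then $\{i\},\{j\}\in N$ gives $\{i,j\}\in N$, although $i$ is isolated; so $D_2=\emptyset$. Symmetrically, $i\in E_2$ gives $D_1=\emptyset$. If $i=0$ and both $D_s$ are nonempty, they are proper subsets of $D\setminus i=D_1\cup D_2$, hence in $N$, and then $D\setminus i\in N$, which is false.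

So let $D_2=\emptyset$, that is, $D\subseteq E_1\cup0$. For $P\subseteq D$ we have $P\in N$ if and only if $A_1\cup P\in K_1$ and $A_2\cup(P\cap\{0\})\in K_2$. The second condition always holds: if $0\notin P$ because $A\in K$, and if $0\in P$ because $0\in D$ is a vertex of $N$, so that $A\cup0\in K$. Since $A_1\in K_1$, and $A_1\cup D\notin K_1$ because $D\notin N$, the complex $N=(K_1)_{A_1,A_1\cup D}$ is a bad minor of $K_1$, a contradiction.
\end{proof}

Let $K^{(1)}=K$ be the complex of Lemma~\ref{lem:Kgood} and $K^{(r)}=K^{(r-1)}\circ K$, with a fresh copy of $\{1,2,3,4\}$ at each step and the same $0$. It lives on a set $E$ of $4r+1$ elements and is good. Every singleton is in $K^{(r)}$, and no $E\setminus i$ is, since its trace on any copy has at least four elements. Let $X^{(r)},Y^{(r)},Q^{(r)}$ be the sets of Lemma~\ref{lem:dual}. Each new copy of $K$ raises the homological degree of $O(Q)$ by one.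

\begin{lemma}\label{lem:susp}
$\widetilde H_{r-1}(O(Q^{(r)}))\cong k$ for all $r\ge1$.
\end{lemma}

\begin{proof}
For $r=1$, $Q^{(1)}=\{12,34\}$ is two incomparable elements. Let $r\ge2$, write $Y_1=Y^{(r-1)}$, $Q_1=Q^{(r-1)}$, $Y_2=Y^{(1)}$, and let $p,q$ be the two elements of $Q^{(1)}$. By \eqref{eq:Qprod}, $Q^{(r)}=R_1\cup R_2$ with $R_1=Q_1\times Y_2$ and $R_2=Y_1\times\{p,q\}$. As $X_s$ is closed under taking subsets, $Q_s$ is closed under passing to larger elements of $Y_s$, so $R_1$ and $R_2$ are closed upward in $Q^{(r)}$. A chain therefore lies in the $R_s$ that contains its least element. Since $p,q$ are incomparable,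
\[
O(Q^{(r)})=O(R_1)\cup O(Y_1\times p)\cup O(Y_1\times q),
\]
where the last two complexes have no common vertex and meet $O(R_1)$ in $O(Q_1\times p)$ and $O(Q_1\times q)$. Both are cones, because $\emptyset$ is the least element of $Y_1$.

Let $\pi\colon R_1\to Q_1$ be the projection and $\iota(A_1)=(A_1,\emptyset)$. Then $\pi\iota=\mathrm{id}$ and $\iota\pi\le\mathrm{id}$, so $\pi$ induces a homotopy equivalence. Its restriction to $Q_1\times p$ is an isomorphism of posets, so the inclusion $O(Q_1\times p)\to O(R_1)$ is an isomorphism in homology. The Mayer--Vietoris sequence then shows that $Z=O(R_1)\cup O(Y_1\times p)$ is acyclic. Now $Z\cap O(Y_1\times q)=O(Q_1\times q)\cong O(Q_1)$, and \eqref{eq:MV} gives $\widetilde H_{j+1}(O(Q^{(r)}))\cong\widetilde H_j(O(Q_1))$. Induction finishes the proof.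
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\Delta_r=B(K^{(r)})$, a sphere of dimension $4r-1$. It satisfies (G), and (D) by Lemma~\ref{lem:good}. Let $V=\{0,0'\}$. Lemma~\ref{lem:dual} with $m=4r$ and $j=3r-1$, so that $m-2-j=r-1$, and Lemma~\ref{lem:susp} give $\widetilde H^{\,3r-1}((\Delta_r)_V)\neq0$. By Lemma~\ref{lem:loc}, $H^{3r}_{\mathfrak m}(S/I^{(2)}_{\Delta_r})\ne0$, so the depth is at most $3r$ while the dimension is $4r$. This is the case $D=4r-1$.

For $D=4r-1+t$ with $t\ge1$ let $\Delta=\Delta_r*\partial2^{[t+1]}$. The join of triangulated spheres of dimensions $4r-1$ and $t-1$ is a triangulated sphere of dimension $4r-1+t=D$, so (G) holds. Links in $\Delta$ are joins $L_1*L_2$ of links of the factors. If $L_1$ and $L_2$ both have vertices, then vertices of different factors are adjacent and two vertices of one factor have a common neighbor in the other. If $L_2=\{\emptyset\}$, use (D) for $\Delta_r$. If $L_1=\{\emptyset\}$ and $\dim L_2\ge1$, then $L_2$ is the boundary of a simplex with at least three vertices and its graph is complete. So (D) holds. For a facet $G$ of $\partial2^{[t+1]}$ we have $|G|=t$ and $\operatorname{link}_\Delta G=\Delta_r$,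 so Lemma~\ref{lem:loc} gives $H^{3r+t}_{\mathfrak m}(S/I_\Delta^{(2)})\neq0$, while $\dim S/I_\Delta^{(2)}=4r+t$.
\end{proof}

\section{Complexes of dimension at most two}\label{sec:B}

By Lemma~\ref{lem:crit}, Theorem~\ref{thm:B} rests on the following statement.

\begin{proposition}\label{prop:low}
Let $L$ be Gorenstein$^*$ over $k$ with $\dim L\le2$, satisfying \textup{(D)}. Let $V$ with $|V|\ge2$ be a face or a minimal nonface of $L$. Then $\widetilde H_j(L_V)=0$ for all $j<\dim L$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:B} from the proposition]
Fix $k$ and write $\Delta=\sigma*\Gamma$ with $\Gamma$ Gorenstein$^*$ over $k$; this is the only use of (G). Let $S'$ be the polynomial ring in the variables of $\Gamma$. The facets of $\Delta$ are the unions of the facets of $\Gamma$ with the vertex set of $\sigma$, and the primes $P_F$ involve only variables of $S'$. So $S/I_\Delta^{(2)}$ is a polynomial ring over $S'/I_\Gamma^{(2)}$, and it suffices to show that the latter is Cohen--Macaulay. The complex $\Gamma$ is the link of the vertex set of $\sigma$ in $\Delta$. Hence every link $L$ of $\Gamma$ is Gorenstein$^*$, has dimension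 $\le2$ and satisfies (D). Proposition~\ref{prop:low} and Lemma~\ref{lem:crit} apply.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:low}]
For $L=\{\emptyset\}$ there is nothing to prove. Otherwise all facets are nonempty, so $L_V\neq\{\emptyset\}$ and $\widetilde H_{-1}(L_V)=0$. This settles $\dim L=0$.

\emph{Connectedness for $\dim L\ge1$.} If $V=\{u,v\}$, then $u,v$ are vertices at distance $\le2$ by (D), so the cones $\operatorname{st}u$ and $\operatorname{st}v$ share a vertex. If $|V|=3$, all three pairs in $V$ are edges, and $L_V$ is the union of their stars, which are connected and pairwise share a vertex. If $|V|\ge4$, then $V$ is a minimal nonface with $|V|=4$ and $\dim L=2$, and $L_V=\partial2^V$ is a $2$-sphere, for which $\widetilde H_0=\widetilde H_1=0$. This settles $\dim L=1$ and $|V|\ge4$.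

It remains to show $\widetilde H_1(L_V)=0$ for $\dim L=2$ and $|V|\in\{2,3\}$. Vertex links are cycles, so $L$ triangulates a closed connected surface. Its Euler characteristic is $2$, since $\widetilde H_0=\widetilde H_1=0$ and $\widetilde H_2=k$, so $L$ is a triangulated $S^2$. Condition (D) gives two facts:
\begin{itemize}
\item[(a)] every vertex link is a cycle of length at most $5$, since a cycle of length $\ell$ has diameter $\lfloor\ell/2\rfloor$;
\item[(b)] any two vertices of $L$ are adjacent or have a common neighbor.
\end{itemize}
By (a), two nonadjacent vertices of a vertex link have two common neighbors in it if its length is $4$, and one if its length is $5$. Orient $S^2$, that is, give each triangle a positive cyclic order such that the two triangles at an edge induce opposite directions on it. In $\operatorname{link}u$ write $x\to y$ if $(u,x,y)$ is positive. If $x,y,z$ are consecutive and $(u,x,y)$ is positive, then so is $(u,y,z)$, as the two induce opposite directions on $uy$; so $\operatorname{link}u$ becomes a directed cycle. Moreover: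
\begin{itemize}
\item[(c)] if $uxy$ and $vxy$ are triangles with $u\neq v$, then $\operatorname{link}u$ and $\operatorname{link}v$ traverse $xy$ in opposite directions.
\end{itemize}

\emph{Case 1: $V=\{u,v\}$ is a nonedge.} By \eqref{eq:MV}, $\widetilde H_1(L_V)\cong\widetilde H_0(M)$ with $M=\operatorname{link}u\cap\operatorname{link}v$. Suppose that $M$ is disconnected. For a vertex $w$ of $M$, the edge $wx$ is in $M$ if and only if $x$ is a common neighbor of $u$ and $v$ in $\operatorname{link}w$, where $u,v$ are nonadjacent. So $w$ has degree $2$ in $M$ if $w$ has four neighbors in $L$, and degree $1$ if it has five. In particular every component of $M$ has at least two vertices. As $M$ lies in the cycle $\operatorname{link}u$ of length $\le5$, it has exactly two components, paths $P_1,P_2$ with at least one edge each. Name their ends so that $\operatorname{link}u$ runs through $P_1$ from $a$ to $b$, an arc $\alpha_1$ from $b$ to $c$, $P_2$ from $c$ to $d$, and an arc $\alpha_2$ from $d$ to $a$. By (c), $\operatorname{link}v$ runs through $P_1$ from $b$ to $a$ and through $P_2$ from $d$ to $c$, so it is completed by an arc $\beta_2$ from $a$ to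 $d$ and an arc $\beta_1$ from $c$ to $b$.

Let $|\cdot|$ count edges. The arcs $\alpha_s$ and $\beta_s$ have the same ends, and they are not both a single edge, since that edge would lie in $M$ and join $P_1$ to $P_2$. So $|\alpha_s|+|\beta_s|\ge3$ for $s=1,2$. On the other hand $|\alpha_1|+|\alpha_2|\le5-|P_1|-|P_2|\le3$, and the same bound holds for $|\beta_1|+|\beta_2|$. The total is both $\ge6$ and $\le6$, so equality holds throughout: $P_1=ab$ and $P_2=cd$ are edges and both links are $5$-cycles. Interchanging the names of $P_1$ and $P_2$ interchanges the indices $1$ and $2$ of the arcs, so we may assume $|\alpha_1|=1$. Then $|\alpha_2|=|\beta_1|=2$, $|\beta_2|=1$, and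
\[
\operatorname{link}u=(a,b,c,d,e),\qquad\operatorname{link}v=(b,a,d,c,f),
\]
with $e\neq f$ because $e\notin M$. The vertices $a$ and $b$ have degree $1$ in $M$, so their links are $5$-cycles. The triangles $aeu,aub,abv,avd$ give the path $e,u,b,v,d$ on five distinct vertices in $\operatorname{link}a$, so its fifth edge is $de$ and $ade\in L$. With $uae,ude\in L$ this gives $\operatorname{link}e=(u,a,d)$. The triangles $bcu,bua,bav,bvf$ give the path $c,u,a,v,f$ in $\operatorname{link}b$, so $bcf\in L$, and with $vcf,vbf\in L$ we get $\operatorname{link}f=(v,b,c)$. Now $f\notin\{u,a,d\}$ and $\{u,a,d\}\cap\{v,b,c\}=\emptyset$, which contradicts (b).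

\emph{Case 2: $V=\{u,v\}$ is an edge.} By \eqref{eq:MV}, $\widetilde H_1(L_V)\cong\widetilde H_0(N)$ with $N=\operatorname{st}u\cap\operatorname{st}v$. Let $uvp,uvq$ be the triangles at $uv$; they lie in $N$. Let $w$ be a vertex of $N$ other than $u,v,p,q$. We show that a path in $N$ joins $w$ to $p$ or $q$. Since $uvw\notin L$, the vertices $u,v$ are nonadjacent in $\operatorname{link}w$ and have a common neighbor $w'$ there. Then $uww',vww'\in L$, so $ww'\in N$. If $w'\in\{p,q\}$, we are done. Otherwise $\operatorname{link}u$ contains the five vertices $v,p,q,w,w'$, with $v$ between $p$ and $q$, and the same holds for $\operatorname{link}v$ with $u$ in place of $v$. So $\operatorname{link}u=(v,p,x,y,q)$ with $\{x,y\}=\{w,w'\}$, and $\operatorname{link}v$ is $(u,p,x,y,q)$ or $(u,p,y,x,q)$. In the first case $px,xy\in N$ and we are done. In the second case choose the orientation with $v\to p\to x\to y\to q\to v$ in $\operatorname{link}u$. Then $(u,v,p)=(v,p,u)$ is positive, so $p\to u$ in $\operatorname{link}v$, which is therefore traversed $u\to q\to x\to y\to p\to u$. Both links contain $x\to y$, contradicting (c).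

\emph{Case 3: $V=\{a,b,c\}$.} Here $L_V$ is generated by the triangles that contain one of the edges $ab,bc,ca$. The $3$-cycle $abc$ divides $S^2$ into two closed disks, which are subcomplexes, and each of its edges lies in one triangle of each disk. We claim that one of the disks, $\mathcal A$, is contained in $L_V$, and is either the triangle $abc$ or the union of three triangles $abp,bcp,cap$.

If $V$ is a face, take $\mathcal A=abc$. Let $V$ be a minimal nonface. In $\operatorname{link}a$ the vertices $b,c$ are nonadjacent, and the two arcs between them lie one in each disk. Each arc has at least one inner vertex, and by (a) they have at most three together, so for one of the disks the arc has exactly one inner vertex. The same holds for $b$ and $c$. Of the three vertices, two, say $a$ and $b$, have this property for the same disk $\mathcal A$. Let $abp$ be the triangle at $ab$ in $\mathcal A$; here $p\neq c$. Then the arcs are $b,p,c$ in $\operatorname{link}a$ and $a,p,c$ in $\operatorname{link}b$. So $abp,cap,bcp$ are triangles in $\mathcal A$. They form a disk bounded by the cycle $abc$, which must be $\mathcal A$, and each of them contains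 two elements of $V$.

Let $abp',bcq',car'$ be the triangles at the three edges in the other disk. The vertices $p',q',r'$ are not in $V$, so they are interior to that disk and not in $\mathcal A$, and $L_V=\mathcal A\cup abp'\cup bcq'\cup car'$. If $p',q',r'$ are distinct, each triangle is attached to $\mathcal A$ along one edge, and $L_V$ is acyclic by \eqref{eq:MV}. If exactly two coincide, say $p'=q'\ne r'$, then $abp'\cup bcp'$ is a cone with apex $b$ that meets $\mathcal A$ in the path $a,b,c$, and $car'$ meets the union in the edge $ca$; again $L_V$ is acyclic. If $p'=q'=r'$, then $L_V$ is the boundary of a tetrahedron or of a triangular bipyramid, a $2$-sphere. In all cases $\widetilde H_1(L_V)=0$.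
\end{proof}

\begin{remark}
Fact (b) cannot be dropped from Case~1. The ten triangles at $u$ and $v$ together with $ade$ and $bcf$ form the Bier sphere of the bad complex with facets $01,02,12,3$ met in Section~\ref{sec:A}: take $(u,v,a,b,c,d,e,f)=(0,0',2,1',2',1,3',3)$. Its vertex links have length $3$ or $5$, and the stars of $u$ and $v$ leave the two disjoint holes $ade$ and $bcf$. So Lemma~\ref{lem:holes} applies in dimension two as well, but at the price of the pair $e,f$ at distance three.
\end{remark}

\begin{remark}
For the sphere $\Delta$ of Theorem~\ref{thm:A}, the links of nonempty faces have dimension $\le2$ and satisfy (D). Proposition~\ref{prop:low} and the proof of Lemma~\ref{lem:crit} show that $H^i_{\mathfrak m}(S/I_\Delta^{(2)})_a=0$ for $i<4$ whenever $a$ has a negative entry. The failure is thus invisible in the proper links, and an induction on links cannot carry Theorem~\ref{thm:B} to dimension three.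
\end{remark}

\begin{thebibliography}{9}

\bibitem{deL}
de Longueville, Discrete Comput. Geom., 2004.

\bibitem{RTY}
Giancarlo Rinaldo, Naoki Terai, Ken-ichi Yoshida, \emph{On the second powers of Stanley-Reisner ideals}, arXiv:1203.1969 (2012).

\bibitem{Stanley}
Stanley, \emph{Combinatorics and Commutative Algebra}, \S II.5.

\end{thebibliography}
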